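\title{Actions of the $p$-adic integers that raise dimension by three}

\begin{abstract}
For an action of the group $A_p$ of $p$-adic integers on a compactum $Z$, Yang's inequality states that $\dim_{\mathbb Z}Z/A_p\le\dim_{\mathbb Z}Z+3$. We show that this bound is attained: for every prime $p$ and every $n\ge1$ there is an action of $A_p$ on an $n$-dimensional compactum whose orbit space has covering dimension and integral cohomological dimension $n+3$. The same action attains Yang's bounds for the coefficient groups $\mathbb Z_p$ and $\mathbb Z_{p^\infty}$, while for $\dim_{\mathbb Z}Z=0$ the dimension does not increase. The space $Z$ is an inverse limit of finite complexes. The proof rests on the homology of orbit spaces of products of wedges of $n$-spheres under cyclic permutation of the factors, which becomes $p$-divisible in the limit.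
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and let $A_p=\varprojlim\mathbb Z/p^k\mathbb Z$ be the compact abelian group of $p$-adic integers, written additively. The symbol $\mathbb Z_p$ denotes the cyclic group of order $p$, and $\mathbb Z_{p^\infty}=\mathbb Z[1/p]/\mathbb Z$ is the quasicyclic $p$-group. A \emph{compactum} is a compact metric space, all actions are continuous, and the orbit space $Z/A_p$ of an action on a compactum $Z$ is again a compactum. For a compactum $X$ and an abelian group $G$, the \emph{cohomological dimension} $\dim_GX$ is the supremum of the integers $q$ such that the \v{C}ech group $H^q(X,C;G)$ is nonzero for some closed set $C\subset X$. It is the dimension of $X$ as seen by cohomology with coefficients in $G$, and it never exceeds the covering dimension $\dim X$.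

How much larger than $Z$ can the orbit space $Z/A_p$ be? The closed subgroups of $A_p$ are $0$ and $p^kA_p$, so every orbit is a Cantor set or a finite set. In the simplest cases nothing happens. If $Z$ is zero-dimensional, so is $Z/A_p$ (Theorem~\ref{thm:complement}(ii) below). If $Z$ is a finite simplicial complex and $A_p$ acts simplicially through a finite quotient, then after one subdivision $Z/A_p$ is a CW complex whose cells are the orbits of simplices, and the dimension is unchanged (Section~\ref{subsec:regular}). In general the increase is bounded by Yang's inequalities: for every action of $A_p$ on a compactum $Z$,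
\begin{equation}\label{eq:yang}
\begin{gathered}
\dim_{\mathbb Z}Z/A_p\le\dim_{\mathbb Z}Z+3,\\
\dim_{\mathbb Z_p}Z/A_p\le\dim_{\mathbb Z_p}Z+2,\qquad
\dim_{\mathbb Z_{p^\infty}}Z/A_p\le\dim_{\mathbb Z_{p^\infty}}Z+2 .
\end{gathered}
\end{equation}
The last two bounds are attained. By results of Raymond--Williams and of Levin there are actions with $\dim_{\mathbb Z_p}Z/A_p=\dim_{\mathbb Z_p}Z+2$. Separately, Levin proved that for $n\ge2$ an $(n+2)$-dimensional compactum $X$ is the orbit space of an action of $A_p$ on an $n$-dimensional compactum if and only if $\dim_{\mathbb Z[1/p]}X\le n$; this yields, for every $n\ge2$, an action on an $n$-dimensional compactum $Z$ with $\dim_{\mathbb Z_{p^\infty}}Z/A_p=\dim_{\mathbb Z_{p^\infty}}Z+2$. The case of the first bound is stated as an open problem by Levin~\cite{Levin}: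

\begin{quote}
Is there an action of $A_p$ on a nonempty compactum $Z$ with $\dim_{\mathbb Z}Z<\infty$ such that $\dim_{\mathbb Z}Z/A_p=\dim_{\mathbb Z}Z+3$?
\end{quote}

The shape of \eqref{eq:yang} indicates where a third dimension could come from. Let $\dim Z=n$, and suppose that $H^{n+3}(Z/A_p;\mathbb Z)$ contains a class of order $p$. Such a class is the Bockstein image of nonzero classes of degree $n+2$ with coefficients in $\mathbb Z_p$ and in $\mathbb Z_{p^\infty}$ (Section~\ref{subsec:complement}). An example of this kind must therefore attain all three bounds at once, on a space $Z$ that has full dimension $n$ for both torsion groups, whereas the examples above attain the two torsion bounds separately. One might guess that this is too much to ask. It is not.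

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $n\ge1$. There is an action of $A_p$ on a compactum $Z$ such that
\[
\dim Z=\dim_{\mathbb Z}Z=n,\qquad \dim Z/A_p=\dim_{\mathbb Z}Z/A_p=n+3 .
\]
\end{theorem}

\begin{theorem}\label{thm:complement}
\begin{itemize}
\item[(i)] The action constructed in the proof of Theorem~\ref{thm:main} satisfies $\dim_{\mathbb Z_p}Z=\dim_{\mathbb Z_{p^\infty}}Z=n$ and $\dim_{\mathbb Z_p}Z/A_p=\dim_{\mathbb Z_{p^\infty}}Z/A_p=n+2$. Thus all three bounds in \eqref{eq:yang} are attained simultaneously.
\item[(ii)] If $A_p$ acts on a nonempty compactum $Z$ with $\dim_{\mathbb Z}Z=0$, then $\dim_{\mathbb Z}Z/A_p=0$. Hence the equality $\dim_{\mathbb Z}Z/A_p=\dim_{\mathbb Z}Z+3$ can be realized with $\dim_{\mathbb Z}Z=n<\infty$ if and only if $n\ge1$.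
\end{itemize}
\end{theorem}

\subsection*{The plan}
From now on $A=A_p$. We construct $Z$ as the inverse limit of finite simplicial complexes $M_0\leftarrow M_1\leftarrow\cdots$, on each of which $A$ acts through a finite quotient, along equivariant maps $f_i\colon M_{i+1}\to M_i$. Then $Z/A=\varprojlim M_i/A$. The tower has to meet two demands.
\begin{itemize}
\item[(I)] Each $f_i$ is close to a map $g_i$ into the $n$-skeleton of a fine triangulation of $M_i$; the map $g_i$ need not be equivariant. This forces $\dim Z\le n$.
\item[(II)] A class of order $p$ in $H_{n+2}(M_0/A)$ lifts to a class of $p$-power order in $H_{n+2}(M_i/A)$ for every $i$. By universal coefficients this keeps a class alive in $H^{n+3}(Z/A;\mathbb Z)$.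
\end{itemize}
Demand (I) makes $f_i$ zero on $H_{n+2}(M_{i+1})$, so (II) can hold only because $g_i$ does not descend to the orbit spaces. In Section~\ref{sec:R} we build the universal solution $R_m(M)\to M$ of (I) among spaces on which $A$ acts through $A/p^mA$, and we work out a two-dimensional example. Section~\ref{sec:fibers} computes the homology of the fibers of $R_m(M)/A\to M/A$ in the limit $m\to\infty$, Section~\ref{sec:lifting} deduces (II) by a spectral sequence argument, and Section~\ref{sec:tower} assembles the tower and proves both theorems.

\section{Background}\label{sec:background}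

Homology is singular homology with coefficients in $\mathbb Z$; cohomology of compacta is \v{C}ech cohomology. The $s$-skeleton of a complex $M$ is $M^{(s)}$, and $\tau\le\sigma$ means that $\tau$ is a face of the simplex $\sigma$. An element of an abelian group has \emph{$p$-power order} if it is killed by a power of $p$; these elements of $L$ form the subgroup $\operatorname{Tors}_pL$.

\subsection{Dimension}\label{subsec:dim}
A cover has \emph{order} at most $n+1$ if no point lies in more than $n+1$ of its members. A compactum $X$ has $\dim X\le n$ if every finite open cover has a finite open refinement of order at most $n+1$; by the Lebesgue number lemma it suffices to find, for each $\varepsilon>0$, a finite open cover of order at most $n+1$ by sets of diameter less than $\varepsilon$. We use the following textbook facts.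
\begin{itemize}
\item[(D1)] $\dim_GX\le\dim X$ for every compactum $X$ and every abelian group $G$.
\item[(D2)] A finite CW complex with cells of dimension at most $d$ is a compactum of covering dimension at most $d$, and its \v{C}ech and singular cohomology agree.
\item[(D3)] If $X=\varprojlim X_i$ is the limit of an inverse sequence of compacta, then $\dim X\le\sup_i\dim X_i$ and $H^q(X;G)=\varinjlim H^q(X_i;G)$. If all $X_i$ are nonempty, so is $X$.
\item[(D4)] A short exact sequence of coefficient groups, and a closed pair of compacta, induce long exact sequences in \v{C}ech cohomology; $H^0(C;\mathbb Z)$ is the group of continuous maps $C\to\mathbb Z$.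
\item[(D5)] A nonempty compactum with a base of clopen sets has covering dimension $0$.
\end{itemize}

\subsection{Regular complexes and the transfer}\label{subsec:regular}
Let $\Gamma$ be a finite group. A \emph{regular $\Gamma$-complex} is a finite simplicial complex $Y$ with a simplicial action of $\Gamma$ such that an element that maps a simplex to itself fixes it pointwise. A \emph{regular $A$-complex} is a regular $A/p^kA$-complex for some $k$, with the induced action of $A$. In a regular complex two distinct points of an open simplex never lie in one orbit, so $Y/\Gamma$ is a finite CW complex whose cells are the orbits of open simplices. Invariant subcomplexes of regular complexes are regular.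

Regular complexes will arise as follows. A product of finite simplicial complexes is a complex of convex cells, the products of simplices; the \emph{barycenter} of a cell is the average of its vertices. The barycentric subdivision of a subcomplex $Q$ of such a product is the simplicial complex whose simplices are spanned by the barycenters of flags $\kappa_0\subsetneq\dots\subsetneq\kappa_r$ of cells.

\begin{lemma}\label{lem:regular}
Let a finite group $\Gamma$ act on $Q$ so that each element maps each cell onto a cell by an affine map. Then the barycentric subdivision of $Q$ is a regular $\Gamma$-complex. In particular, the barycentric subdivision of a finite simplicial complex with a simplicial action of $\Gamma$ is regular.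
\end{lemma}

\begin{proof}
An affine bijection between cells matches vertices, hence barycenters, so the action on the subdivision is simplicial. The cells of a flag have distinct dimensions, so an element that preserves the flag preserves each cell and fixes each barycenter.
\end{proof}

Let $Y$ be a regular $\Gamma$-complex and $\pi\colon Y\to Y/\Gamma$ the orbit map. Orient one simplex in each orbit and transport the orientation by $\Gamma$; this is consistent because stabilizers act trivially on their simplices. Then $\Gamma$ permutes the basis of the simplicial chain complex $C_*(Y)$, and the cellular chain complex of $Y/\Gamma$ is the quotient of $C_*(Y)$ by the chains $\gamma c-c$. The chain map $c\mapsto\sum_{\gamma}\gamma c$ vanishes on these chains and has invariant values, so it induces the \emph{transfer} $\operatorname{tr}\colon H_q(Y/\Gamma)\to H_q(Y)^\Gamma$, with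
\begin{equation}\label{eq:transfer}
\operatorname{tr}\circ\pi_*=\sum_{\gamma\in\Gamma}\gamma_*,\qquad \pi_*\circ\operatorname{tr}=|\Gamma| .
\end{equation}
In particular $\ker\operatorname{tr}$ is killed by $|\Gamma|$.

\subsection{Divisible groups}\label{subsec:div}
An abelian group $L$ is \emph{$p$-divisible} if $L=pL$. Quotients of $p$-divisible groups are $p$-divisible. So are extensions: if $L'\subset L$ and both $L'$ and $L/L'$ are $p$-divisible, then any $x\in L$ has the form $py+x'$ with $x'\in L'$, and $x'=px''$. A $p$-divisible group without elements of order $p$ is the same as a $\mathbb Z[1/p]$-module. Every additive map between such groups is $\mathbb Z[1/p]$-linear, so its kernel and cokernel are again $\mathbb Z[1/p]$-modules, and so is the homology of a chain complex of such groups. This stability, which fails for ``torsion-free'' alone, is what carries information through a spectral sequence.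

\subsection{The spectral sequence of a filtered complex}\label{subsec:ss}
Let $0=C^{-1}\subset C^0\subset\dots\subset C^d=C$ be chain complexes, and let $\mathcal F_sH_*(C)$ be the image of $H_*(C^s)$ in $H_*(C)$. There are groups $E^r_{s,q}$, $r\ge1$, and differentials $d^r\colon E^r_{s,q}\to E^r_{s-r,q+r-1}$ such that $E^1_{s,q}=H_{s+q}(C^s/C^{s-1})$, the page $E^{r+1}$ is the homology of $(E^r,d^r)$, and for $r>d$
\[
E^r_{s,q}=E^\infty_{s,q}=\mathcal F_sH_{s+q}(C)/\mathcal F_{s-1}H_{s+q}(C).
\]
All of this is natural for filtration-preserving chain maps. We call $s$ the column and $q$ the row.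

\section{The universal approximation into the $n$-skeleton}\label{sec:R}

Fix $n\ge1$ for the rest of the paper. Let $M$ be a regular $A$-complex on which $p^kA$ acts trivially. ``Close'' in demand (I) will mean ``in a common closed simplex''. So for $x\in M$ let $F_x$ be the set of points of $M^{(n)}$ that lie in a closed simplex containing $x$. If $x$ is in the interior of $\tau$, the closed simplices containing $x$ are those with $\sigma\ge\tau$, so
\[
F_x=F_\tau:=\bigcup_{\sigma\ge\tau}\sigma^{(n)} .
\]

\begin{lemma}\label{lem:F}
\begin{itemize}
\item[(a)] If $\tau'\le\tau$, then $F_\tau\subset F_{\tau'}$.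
\item[(b)] $F_\tau$ is homotopy equivalent to a finite wedge of $n$-spheres (a point, if the wedge is empty).
\end{itemize}
\end{lemma}

\begin{proof}
(a) holds because $\sigma\ge\tau$ implies $\sigma\ge\tau'$. For (b), $F_\tau$ is the $n$-skeleton of the closed star $\bigcup_{\sigma\ge\tau}\sigma$, which contracts linearly to the barycenter of $\tau$. Attaching cells of dimension at least $n+1$ does not change $\pi_q$ for $q\le n-1$, so $F_\tau$ is a nonempty $(n-1)$-connected finite complex of dimension at most $n$. For $n=1$ it is a connected graph. For $n\ge2$ it is simply connected, its reduced homology is concentrated in degree $n$, and $H_n(F_\tau)$ is free of finite rank, being a subgroup of the group of $n$-chains. By the Hurewicz theorem a basis is represented by maps $S^n\to F_\tau$; their wedge is a homology isomorphism of simply connected complexes, hence a homotopy equivalence by Whitehead's theorem.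
\end{proof}

This is where $n\ge1$ enters: for $n=0$ the set $F_\tau$ consists of the vertices of the star and is disconnected unless the star is a point.

Suppose that $A$ acts on a space $N$ through $A/p^mA$, that $\varphi\colon N\to M$ is equivariant, and that $\chi\colon N\to M^{(n)}$ is a map with $\chi(y)\in F_{\varphi(y)}$. Since $\chi$ is not equivariant, a point $y$ carries not one value of $\chi$ but the whole function $\psi_y(a)=\chi(a\cdot y)$ on $A/p^mA$, subject to $\psi_y(a)\in F_{a\cdot\varphi(y)}$. We take all such data as the points of a space.

\begin{definition}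
For $m\ge k$ put $I_m=A/p^mA$ and
\[
R_m=R_m(M)=\bigl\{(x,\psi): x\in M,\ \psi\colon I_m\to M^{(n)},\ \psi(a)\in F_{a\cdot x}\text{ for all }a\bigr\}\subset M\times (M^{(n)})^{I_m},
\]
with the action $b\cdot(x,\psi)=(b\cdot x,\psi(\,\cdot+b))$ of $A$. Let $f\colon R_m\to M$, $f(x,\psi)=x$, and $g\colon R_m\to M^{(n)}$, $g(x,\psi)=\psi(0)$. Let $\iota\colon R_m\to R_{m+1}$, $\iota(x,\psi)=(x,\psi\circ\mathrm{pr})$, where $\mathrm{pr}\colon I_{m+1}\to I_m$ is the projection.
\end{definition}

The action is well defined because $\psi(a+b)\in F_{(a+b)\cdot x}=F_{a\cdot(b\cdot x)}$, and it factors through $A/p^mA$. It shifts the index of $\psi$ and does not move the values. The maps $f$ and $\iota$ are equivariant and $f\circ\iota=f$; we use the same letters for the induced maps of orbit spaces. Since $\psi(0)\in F_x$,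
\begin{equation}\label{eq:close}
f(e)\text{ and }g(e)\text{ lie in a common closed simplex of }M\text{ for every }e\in R_m .
\end{equation}
For $(N,\varphi,\chi)$ as above, $y\mapsto(\varphi(y),\psi_y)$ is an equivariant map $N\to R_m$ whose compositions with $f$ and $g$ are $\varphi$ and $\chi$. So if any such $N$ carries a lift of a homology class of $M/A$, then $R_m$ does: nothing is lost by working with $R_m$.

For a simplex $\tau$ put $Y_m(\tau)=\prod_{a\in I_m}F_{a\cdot\tau}$. This is the fiber of $f$ over each interior point of $\tau$, and $Y_m(\tau)\subset Y_m(\tau')$ for $\tau'\le\tau$ by Lemma~\ref{lem:F}(a). Hence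
\begin{equation}\label{eq:union}
R_m=\bigcup_\tau\tau\times Y_m(\tau),
\end{equation}
with closed simplices $\tau$. So $R_m$ is a subcomplex of the product $M\times(M^{(n)})^{I_m}$, and $b\in A$ maps the cell $\tau\times\prod_a\sigma_a$ affinely onto $b\tau\times\prod_a\sigma_{a+b}$. By Lemma~\ref{lem:regular} the barycentric subdivision of $R_m$ is a regular $A$-complex.

The stabilizer $H_\tau$ of $\tau$ contains $p^kA$, so $H_\tau=p^hA$ with $h\le k$. It fixes $\tau$ pointwise, and it acts on $Y_m(\tau)$ by shifting the index, since $F_{(a+b)\cdot\tau}=F_{a\cdot\tau}$ for $b\in H_\tau$. The orbit space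
\[
T_m(\tau)=Y_m(\tau)/H_\tau
\]
is the fiber of $R_m/A\to M/A$ over the points of the open cell given by $\tau$.

\begin{remark}[Only $p$-torsion can lift]\label{rem:onlytorsion}
Realize $M$ in the simplex spanned by its vertices. By \eqref{eq:close}, $(1-s)f+sg$ is a homotopy in $M$ from $f$ to $g$, so $f_*\colon H_q(R_m)\to H_q(M)$ factors through $H_q(M^{(n)})$ and vanishes for $q>n$. For $t'\in H_q(R_m/A)$ with $q>n$, formula \eqref{eq:transfer} for $\Gamma=A/p^mA$ gives $p^mf_*t'=f_*\pi_*\operatorname{tr}t'=\pi_*f_*\operatorname{tr}t'=0$. Thus above degree $n$ only classes of $p$-power order lift to $R_m/A$. This is why demand (II) concerns torsion classes.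
\end{remark}

\begin{example}[The projective plane and M\"obius bands]\label{ex:RP2}
The mechanism is visible two degrees below the one we need. Let $n=1$ and $p=2$, let $M$ be a triangulated projective plane with the trivial action, and let $t$ generate $H_1(M)=\mathbb Z_2$. We look for a \emph{torsion} class in $H_1(R_m/A)$ that maps to $t$.

For $m=0$ there is none. The action on $R_0$ is trivial, and $f_*$ factors through the free group $H_1(M^{(1)})$ by Remark~\ref{rem:onlytorsion}, so it kills torsion.

Let $m=1$ and let $\tau$ be a triangle. Then $F_\tau=\partial\tau$, which we identify with the unit circle in $\mathbb C$, and $T_1(\tau)$ is the space of unordered pairs $\{z,w\}$ of points of the circle. Consider $\mu\{z,w\}=zw$. The fiber of $\mu$ over $v^2$ is the arc $\{ve^{i\theta},ve^{-i\theta}\}$, $0\le\theta\le\pi$, with ends $\{v,v\}$ and $\{-v,-v\}$, and a local choice of the square root $v$ trivializes $\mu$. So $\mu$ is an arc bundle over the circle, hence a homotopy equivalence, and $T_1(\tau)$ is a M\"obius band whose boundary is the diagonal. The map $\iota\colon T_0(\tau)=\partial\tau\to T_1(\tau)$ is $z\mapsto\{z,z\}$,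 and $\mu\iota(z)=z^2$. \emph{On $H_1$ the map $\iota$ is multiplication by $2$.}

Orient all triangles arbitrarily. Each edge lies in two triangles, so $\sum_\tau\partial\tau=2\omega$ for a simplicial $1$-cycle $\omega$. It represents $t$: if $\omega=\partial c$, then $\sum_\tau\tau-2c$ is a $2$-cycle, hence zero as $H_2(M)=0$, which is impossible by parity. Let $\delta\colon M^{(1)}\to R_1/A$ send $x$ to the orbit of $(x,(x,x))$; then $f\delta$ is the inclusion. The map $\delta$ sends $\partial\tau$ into $\tau\times T_1(\tau)\subset R_1/A$, and its composition with the projection $\tau\times T_1(\tau)\simeq T_1(\tau)$ is $\iota$. Therefore $\delta_*[\partial\tau]=2c_\tau$, where $c_\tau$ comes from $H_1(\tau\times T_1(\tau))$, and $f_*c_\tau=0$ because $\tau$ is contractible. The class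
\[
t'=\delta_*[\omega]-\sum_\tau c_\tau
\]
satisfies $f_*t'=t$ and $2t'=\sum_\tau(\delta_*[\partial\tau]-2c_\tau)=0$.
\end{example}

In the example a lift $\delta_*[\omega]$ existed for free, and it was made torsion by subtracting a class from the fibers, which could be found because $\iota$ made the homology of the fibers divisible by $p$. In degree $n+2$ the lift is obstructed, and the correction involves the homology of the fibers in three degrees. The next section supplies what is needed.

\section{Homology of the fibers}\label{sec:fibers}

Fix a simplex $\tau$ with stabilizer $H=p^hA$, and let $m\ge k\ge h$. Write $Y_m=Y_m(\tau)$, $T_m=T_m(\tau)$, and $C_m=H/p^mA$. The cyclic $p$-group $C_m$ acts freely on $I_m$ by translations, and $T_m=Y_m/C_m$; let $\pi\colon Y_m\to T_m$ be the orbit map. The map $\psi\mapsto\psi\circ\mathrm{pr}$ gives $\iota\colon Y_m\to Y_{m+1}$ and $\iota\colon T_m\to T_{m+1}$. One application of $\iota$ produces one factor $p$, so we pass to the limit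
\[
L_q=L_q(\tau)=\varinjlim_mH_q(T_m).
\]

\begin{proposition}\label{prop:fibers}
\begin{itemize}
\item[(a)] $T_m$ is connected, $L_0=\mathbb Z$, and $L_q=0$ for $0<q<n$.
\item[(b)] $L_n$ and $L_{n+1}$ are $\mathbb Z[1/p]$-modules.
\item[(c)] $L_q=pL_q+\operatorname{Tors}_pL_q$ for all $q\ge1$.
\end{itemize}
\end{proposition}

The difficulty is that $C_m$ does not act freely on $Y_m$, so $H_*(T_m)$ is not determined by the $C_m$-module $H_*(Y_m)$ in a simple way. We use two tools. The transfer describes $H_q(T_m)$ modulo $p$-torsion in every degree, which gives (c). A stratification of $T_m$ shows that the non-free part contributes nothing in degrees up to $n+1$, so there is no torsion in these degrees; with (c) this gives (a) and (b).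

\subsection{Reduction to wedges of spheres}
The factor $F_{a\cdot\tau}$ depends only on the coset $c=a+H$; call it $F_c$. For each coset choose, by Lemma~\ref{lem:F}(b), a homotopy equivalence from $F_c$ to a wedge $B_c=\bigvee_{j\in J_c}S^n_j$ with $J_c$ finite, a homotopy inverse, and the two homotopies. Applying these in every coordinate whose index lies in $c$ gives maps and homotopies between $Y_m$ and $\prod_{a\in I_m}B_{a+H}$. They commute with $C_m$, which permutes coordinates within cosets, so they induce homotopy equivalences of orbit spaces. They commute with $\iota$, because $\mathrm{pr}$ preserves cosets and the choices do not depend on $m$. Hence we may assume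
\[
Y_m=\prod_{a\in I_m}B_{a+H}.
\]
Triangulate each $B_c$ with the wedge point as a vertex. By Lemma~\ref{lem:regular} the barycentric subdivision of $Y_m$ is a regular $C_m$-complex, so the transfer is available.

A \emph{labeled set} is a pair $(S,\lambda)$ with $S\subset I_m$ and $\lambda=(\lambda_a)_{a\in S}$, $\lambda_a\in J_{a+H}$. Let $\Sigma_{S,\lambda}\cong\prod_{a\in S}S^n_{\lambda_a}$ be the set of points of $Y_m$ with $a$-th coordinate in $S^n_{\lambda_a}$ for $a\in S$ and equal to the base point for $a\notin S$. Let $e_{S,\lambda}\in H_{n|S|}(Y_m)$ be the image of a fundamental class of $\Sigma_{S,\lambda}$; it is defined up to sign. By the K\"unneth theorem $H_q(Y_m)$ is free with basis the $e_{S,\lambda}$, $n|S|=q$. An element $b\in C_m$ acts on labeled sets by $b(S,\lambda)=(S-b,\lambda_{\,\cdot+b})$ and maps $\Sigma_{S,\lambda}$ homeomorphically onto $\Sigma_{b(S,\lambda)}$, so $b_*e_{S,\lambda}=\pm e_{b(S,\lambda)}$. A labeled set is \emph{free} if its stabilizer in $C_m$ is trivial.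

\subsection{Divisibility modulo torsion: proof of (c)}
The factor $p$ comes from the following identity, which holds because $C_{m+1}$ is $p$ times larger than $C_m$ but acts on $\iota(Y_m)$ through $C_m$: for $x\in H_q(T_m)$,
\begin{equation}\label{eq:trp}
\operatorname{tr}(\iota_*x)=p\,\iota_*\operatorname{tr}(x)\quad\text{in }H_q(Y_{m+1}).
\end{equation}
To prove it put $y=\operatorname{tr}x$, so that $\pi_*y=|C_m|x$ by \eqref{eq:transfer}. The projection $C_{m+1}\to C_m$, $\gamma\mapsto\bar\gamma$, is onto with kernel of order $p$, and $\gamma\iota=\iota\bar\gamma$. Hence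
\[
|C_m|\operatorname{tr}(\iota_*x)=\operatorname{tr}(\pi_*\iota_*y)=\sum_{\gamma\in C_{m+1}}\gamma_*\iota_*y=p\,\iota_*\sum_{\beta\in C_m}\beta_*y=p\,|C_m|\,\iota_*y,
\]
where the last step uses that $y$ is invariant. Since $H_q(Y_{m+1})$ is free, $|C_m|$ cancels.

By \eqref{eq:trp}, the transfer of $\iota_*x$ is divisible by $p$. To conclude that $\iota_*x$ itself is divisible by $p$ up to torsion we must know that $\iota_*\operatorname{tr}(x)$ is the transfer of some class. An invariant element need not be a norm, but in a free module it is; so we look for a free $\mathbb Z[C_{m+1}]$-submodule containing the image of $\iota_*$.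

Let $q\ge1$. On $\Sigma_{S,\lambda}$ the map $\iota$ is the product over $a\in S$ of the diagonal maps $S^n_{\lambda_a}\to(S^n_{\lambda_a})^{\mathrm{pr}^{-1}(a)}$ into $p$-fold products. The diagonal sends $[S^n]$ to the sum of the $p$ coordinate classes, because its composition with each projection is the identity. Expanding the cross product of these $|S|$ sums gives
\[
\iota_*e_{S,\lambda}=\sum_{\tilde S}\pm e_{\tilde S,\lambda\circ\mathrm{pr}},
\]
summed over the sets $\tilde S\subset I_{m+1}$ that $\mathrm{pr}$ maps bijectively onto $S$. Let $P\subset H_q(Y_{m+1})$ be the span of all $e_{\tilde S,\tilde\lambda}$ with $n|\tilde S|=q$ and $\mathrm{pr}$ injective on $\tilde S$. Then $P\supset\iota_*H_q(Y_m)$, and $P$ is $C_{m+1}$-invariant because translation preserves injectivity of $\mathrm{pr}$.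

Every such $(\tilde S,\tilde\lambda)$ is free. Indeed, $C_{m+1}$ is a nontrivial \emph{cyclic} $p$-group, so each nontrivial subgroup contains its unique subgroup $N=p^mA/p^{m+1}A$ of order $p$. The set $\tilde S$ is nonempty because $q\ge1$, and a nonzero element of $N$ moves a point of $\tilde S$ to a different point with the same image under $\mathrm{pr}$, which cannot lie in $\tilde S$. Consequently, if $e$ runs over basis elements representing the orbits, the elements $\gamma_*e$, $\gamma\in C_{m+1}$, are up to sign the basis of $P$, each occurring once. So $P$ is a free $\mathbb Z[C_{m+1}]$-module. An invariant element of $P$ has the same coefficient $n_e$ at all $\gamma_*e$, so it is the norm $\sum_\gamma\gamma_*w$ of $w=\sum_en_ee$.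

For $x\in H_q(T_m)$ the element $\iota_*\operatorname{tr}(x)$ lies in $P$ and is invariant, since $\gamma_*\iota_*\operatorname{tr}(x)=\iota_*\bar\gamma_*\operatorname{tr}(x)=\iota_*\operatorname{tr}(x)$. Thus $\iota_*\operatorname{tr}(x)=\sum_\gamma\gamma_*w=\operatorname{tr}(\pi_*w)$ with $w\in P$. By \eqref{eq:trp}, $\operatorname{tr}(\iota_*x-p\,\pi_*w)=0$, so $\iota_*x-p\,\pi_*w$ is killed by $|C_{m+1}|$, a power of $p$. Passing to the limit proves (c).

\subsection{Low degrees: proof of (a) and (b)}

\begin{lemma}\label{lem:low}
For $1\le q\le n+1$ the group $H_q(T_m)$ is free abelian, with basis the classes $\pi_*e_{S,\lambda}$, where $(S,\lambda)$ runs over representatives of the orbits of free labeled sets with $n|S|=q$.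
\end{lemma}

\begin{proof}
Let $Y^r\subset Y_m$ be the set of points with at most $r$ coordinates different from the base point. It is an invariant subcomplex, since base points are vertices; put $T^r=Y^r/C_m$. Identify each $S^n_j$ minus the base point with $\mathbb R^n$. Then $Y^r\setminus Y^{r-1}$ is the disjoint union of the spaces $V_{S,\lambda}=(\mathbb R^n)^S$ over labeled sets with $|S|=r$. The quotient of a compact space by a closed subspace is the one-point compactification of the complement, so for $r\ge1$
\[
T^r/T^{r-1}=\bigvee S^V/D,
\]
the wedge over orbits of labeled sets with $|S|=r$. Here $V=V_{S,\lambda}$, $S^V$ is its one-point compactification, and the stabilizer $D$ of $(S,\lambda)$ acts on $V$ by permuting the factors $\mathbb R^n$, freely on the index set $S$.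

\emph{Case $D=1$.} The summand is a sphere $S^{nr}$. The map $\Sigma_{S,\lambda}\to T^r/T^{r-1}$ sends $V\subset\Sigma_{S,\lambda}$ homeomorphically onto this sphere minus its base point and the rest to the base point. So the fundamental class of $\Sigma_{S,\lambda}$ goes to a generator of $\tilde H_{nr}$ of the summand.

\emph{Case $D\ne1$.} We show that $\tilde H_q(S^V/D)=0$ for $q\le n+1$. Write $V=V^D\oplus U$ with $U$ the orthogonal complement of the fixed subspace. Then $U^D=0$, and $d=\dim V^D=n|S|/|D|$ satisfies $n\le d<\dim V$, so $U\ne0$. Since $V/D=V^D\times U/D$, we have $S^V/D=S^d\wedge(S^U/D)$, and radial coordinates show that $S^U/D$ is the unreduced suspension of $S(U)/D$, where $S(U)$ is the unit sphere. The space $S(U)/D$ is nonempty and connected: if $\dim U\ge2$ it is a quotient of a connected sphere, and if $\dim U=1$ the two points of $S(U)$ are interchanged by $D$ because $U^D=0$. Therefore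
\[
\tilde H_q(S^V/D)=\tilde H_{q-d}(S^U/D)=\tilde H_{q-d-1}(S(U)/D)=0\quad\text{for }q\le d+1 .
\]

Let $1\le q\le n+1$. By the two cases $H_q(T^r,T^{r-1})$ is generated by the images of the fundamental classes of the $\Sigma_{S,\lambda}$ with $(S,\lambda)$ free, $|S|=r$ and $nr=q$. These classes come from $H_q(T^r)$. From the exact sequences $H_q(T^{r-1})\to H_q(T^r)\to H_q(T^r,T^{r-1})$ and from $T^0=\text{point}$ it follows by induction on $r$ that $H_q(T^r)$ is generated by the classes of free labeled sets with $n|S|=q$ and $|S|\le r$. For $r=|I_m|$ this says that the $\pi_*e_{S,\lambda}$ generate $H_q(T_m)$; labeled sets in one orbit give the same class up to sign. Finally, for representatives of distinct free orbits the elements $\operatorname{tr}\pi_*e_{S,\lambda}=\sum_\gamma\gamma_*e_{S,\lambda}$ are signed sums of distinct basis elements of $H_q(Y_m)$ over disjoint sets, hence linearly independent. So the $\pi_*e_{S,\lambda}$ are independent.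
\end{proof}

The space $T_m$ is connected because the $B_c$ are, so $L_0=\mathbb Z$. For $0<q<n$ there is no $S$ with $n|S|=q$, so $H_q(T_m)=0$ by Lemma~\ref{lem:low}; this is (a). By the same lemma $L_n$ and $L_{n+1}$ are direct limits of torsion-free groups, hence torsion-free, and by (c) they are $p$-divisible; this is (b). Proposition~\ref{prop:fibers} is proved.

\begin{example}\label{ex:sphere}
Let $H=A$ and $B=S^n$ with a fixed orientation. The singletons $\{a\}$ form one free orbit, so $H_n(T_m)=\mathbb Z$ is generated by $\pi_*e_{\{0\}}$, and $\iota_*\pi_*e_{\{0\}}=\sum_{\mathrm{pr}(\tilde a)=0}\pi_*e_{\{\tilde a\}}=p\,\pi_*e_{\{0\}}$. Thus $L_n=\mathbb Z[1/p]$. For $n=1$, $p=2$ the first map is the inclusion of the boundary of the M\"obius band.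
\end{example}

\begin{remark}\label{rem:lens}
The range $q\le n+1$ in the case $D\ne1$ cannot be extended. Let $|D|=p$, let $S$ be one $D$-orbit, and let $n(p-1)\ge3$. Then $d=n$, the sphere $S(U)$ is simply connected since $\dim U=n(p-1)$, and $D$ acts freely on it since $U^D=0$. So $\tilde H_{n+2}(S^V/D)=H_1(S(U)/D)=\mathbb Z_p$.
\end{remark}

\section{Lifting torsion classes of degree $n+2$}\label{sec:lifting}

\begin{proposition}\label{prop:lift}
Let $M$ be a regular $A$-complex and let $t\in H_{n+2}(M/A)$ have $p$-power order. Then for some $m$ there is a class $t'\in H_{n+2}(R_m(M)/A)$ of $p$-power order with $f_*t'=t$.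
\end{proposition}

\begin{proof}
Let $p^\ell t=0$. The map $R_m/A\to M/A$ is not a fibration, but it is a product over each open cell, and this is enough for a spectral sequence built from the skeleta of $M$.

\emph{The spectral sequence.} Let $W_s(m)\subset R_m/A$ be the preimage of $M^{(s)}/A$. By \eqref{eq:union} it is the image of the invariant subcomplex $\bigcup_{\dim\tau\le s}\tau\times Y_m(\tau)$, so the $W_s(m)$ are subcomplexes of a CW complex. Since $H_\tau$ fixes $\tau$ pointwise,
\[
W_s(m)\setminus W_{s-1}(m)=\bigsqcup_\tau\operatorname{int}\tau\times T_m(\tau),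
\]
where $\tau$ runs over representatives of the orbits of $s$-simplices. Taking one-point compactifications, $W_s(m)/W_{s-1}(m)=\bigvee_\tau S^s\wedge T_m(\tau)_+$, where $T_+$ is $T$ with a disjoint base point. Hence
\begin{equation}\label{eq:E1}
H_{s+q}(W_s(m),W_{s-1}(m))=\bigoplus_\tau H_q(T_m(\tau)).
\end{equation}
The maps $\iota$ lie over $M/A$, so they preserve the filtrations, and on the right side of \eqref{eq:E1} they are induced by $\iota\colon T_m(\tau)\to T_{m+1}(\tau)$. Let $C^s$ be the direct limit over $m$ of the singular chain complexes of the $W_s(m)$. Direct limits are exact and commute with homology, so the $C^s$ form a finite filtration of $C=C^{\dim M}$, with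
\[
E^1_{s,q}=\bigoplus_\tau L_q(\tau),\qquad H_*(C)=\Lambda_*:=\varinjlim_mH_*(R_m/A).
\]
All terms with $s<0$ or $q<0$ vanish. By Proposition~\ref{prop:fibers} and Section~\ref{subsec:div}:
\begin{itemize}
\item rows $1,\dots,n-1$ are zero on every page;
\item rows $n$ and $n+1$ of $E^1$, and hence of $E^2$, consist of $\mathbb Z[1/p]$-modules;
\item each group $G$ in row $n+2$ of $E^1$ satisfies $G=pG+\operatorname{Tors}_pG$.
\end{itemize}

\emph{Row $0$.} Filter $M/A$ by its skeleta. In its spectral sequence $\bar E$ only row $0$ is nonzero, so $\bar E^2_{s,0}=\bar E^\infty_{s,0}=H_s(M/A)$. The maps $f$ induce a morphism $E\to\bar E$, given on $E^1$ by the maps $T_m(\tau)\to\text{point}$. As $T_m(\tau)$ is connected, this is an isomorphism on row $0$ of $E^1$, and $d^1$ preserves rows, so $E^2_{s,0}=H_s(M/A)$. For $r\ge2$ a differential $d^r$ into row $0$ starts in row $1-r<0$, so $E^2_{s,0}\supset E^3_{s,0}\supset\dots\supset E^\infty_{s,0}$. Write $\mathcal F_s=\mathcal F_s\Lambda_{n+2}$. Then $\mathcal F_{n+2}=\Lambda_{n+2}$, since negative rows vanish, and by naturality $f_*$ is the composition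
\[
\Lambda_{n+2}\to\mathcal F_{n+2}/\mathcal F_{n+1}=E^\infty_{n+2,0}\subset E^2_{n+2,0}=H_{n+2}(M/A).
\]
So $t$ is in the image of $f_*$ if and only if all differentials vanish on $t$, and $\ker f_*=\mathcal F_{n+1}$.

\emph{The class $t$ lifts.} The target of $d^r$ on $E^r_{n+2,0}$ is $E^r_{n+2-r,r-1}$. For $r\ge2$ it can be nonzero only if $r-1\ge n$ and $r\le n+2$, that is, for $r=n+1$ and $r=n+2$. We show that both targets are $\mathbb Z[1/p]$-modules; since $p^\ell t=0$, both differentials then vanish on $t$.
\begin{itemize}
\item The target of $d^{n+1}$ is $E^{n+1}_{1,n}$. For $r\ge2$ the differential $d^r$ leaving position $(1,n)$ ends in a negative column. For $2\le r\le n$ the differential $d^r$ entering it starts in row $n+1-r\in[1,n-1]$, which is zero. So $E^{n+1}_{1,n}=E^2_{1,n}$.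
\item The target of $d^{n+2}$ is $E^{n+2}_{0,n+1}$. No differential leaves column $0$. For $2\le r\le n+1$ the differential $d^r$ entering position $(0,n+1)$ starts in row $n+2-r\in[1,n]$, which is zero unless $r=2$. So $E^{n+2}_{0,n+1}$ is the cokernel of $d^2\colon E^2_{2,n}\to E^2_{0,n+1}$.
\end{itemize}
Hence there is $\hat t\in\Lambda_{n+2}$ with $f_*\hat t=t$.

\emph{Correcting the lift.} The class $\hat t$ may have infinite order; as in Example~\ref{ex:RP2} we subtract an element of $\ker f_*$. For $3\le s\le n+1$ the group $\mathcal F_s/\mathcal F_{s-1}=E^\infty_{s,n+2-s}$ lies in a row between $1$ and $n-1$, so $\ker f_*=\mathcal F_{n+1}=\mathcal F_2$, and $p^\ell\hat t\in\mathcal F_2$. We want to divide $p^\ell\hat t$ by $p^\ell$ inside $\mathcal F_2$, up to torsion.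
\begin{itemize}
\item $\mathcal F_2/\mathcal F_1=E^\infty_{2,n}$ is a quotient of the $\mathbb Z[1/p]$-module $\ker(d^2\colon E^2_{2,n}\to E^2_{0,n+1})$, because $d^r$ with $r\ge3$ leaving column $2$ ends in a negative column. So it is $p$-divisible.
\item $\mathcal F_1/\mathcal F_0=E^\infty_{1,n+1}$ is a quotient of $E^2_{1,n+1}$, because $d^r$ with $r\ge2$ leaving column $1$ is zero. So it is $p$-divisible.
\item $\mathcal F_0=E^\infty_{0,n+2}$ is a quotient of $E^1_{0,n+2}$. So $\mathcal F_0=p\mathcal F_0+\operatorname{Tors}_p\mathcal F_0$, and $\mathcal F_0/\operatorname{Tors}_p\mathcal F_0$ is $p$-divisible.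
\end{itemize}
Thus $\mathcal F_2/\operatorname{Tors}_p\mathcal F_0$ is an iterated extension of $p$-divisible groups, hence $p$-divisible. Choose $u\in\mathcal F_2$ with $p^\ell\hat t-p^\ell u\in\operatorname{Tors}_p\mathcal F_0$. Then $\hat t-u$ has $p$-power order and $f_*(\hat t-u)=t$. Represent $\hat t-u$ by a class $t''\in H_{n+2}(R_{m_0}/A)$; then $f_*t''=t$. Some $p^Nt''$ vanishes in the limit, hence in $H_{n+2}(R_m/A)$ for some $m\ge m_0$. The image $t'$ of $t''$ in this group has $p$-power order, and $f_*t'=t$ because $f\circ\iota=f$.
\end{proof}

The hypothesis on $t$ was used for the two differentials and for $p^\ell\hat t\in\ker f_*$; by Remark~\ref{rem:onlytorsion} it is necessary.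

\begin{remark}
The degree $n+2$ is the limit of the method. For a class of degree $n+3$ the last obstruction $d^{n+3}t$ would lie in a quotient of $\bigoplus_\tau L_{n+2}(\tau)$, where Lemma~\ref{lem:low} does not exclude $p$-torsion (compare Remark~\ref{rem:lens}). In fact Proposition~\ref{prop:lift} is false with $n+3$ in place of $n+2$: otherwise the construction of the next section, with degrees raised by one, would give $\dim Z\le n$ and $H^{n+4}(Z/A;\mathbb Z)\ne0$, against \eqref{eq:yang}.
\end{remark}

\section{The tower and the proofs of the theorems}\label{sec:tower}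

\subsection{Construction of $Z$}
Let $M_0$ be a triangulated Moore space $S^{n+2}\cup_pe^{n+3}$, a sphere with a cell attached by a map of degree $p$, with the trivial action of $A$. Then $H_{n+2}(M_0)=\mathbb Z_p$ and $H_{n+3}(M_0)=0$; let $t_0$ be a generator of $H_{n+2}(M_0)$.

Suppose that we have regular $A$-complexes $M_0,\dots,M_i$ of dimension at most $n+3$, equivariant maps $f_j\colon M_{j+1}\to M_j$ and metrics $d_j$ on $M_j$ for $j<i$, and a class $t_i\in H_{n+2}(M_i/A)$ of $p$-power order. Fix a metric $d_i\le1$ on $M_i$. Replace the triangulation of $M_i$ by an iterated barycentric subdivision so fine that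
\begin{equation}\label{eq:mesh}
\text{every simplex of }M_i\text{, and its image in each }M_j\ (j<i)\text{, has diameter}<2^{-i};
\end{equation}
this is possible by uniform continuity. The complex stays regular by Lemma~\ref{lem:regular}, and the space, the action and $t_i$ do not change. Apply Proposition~\ref{prop:lift} to $M_i$ and $t_i$ to obtain $m$ and $t'$. The complex $R_m(M_i)$ may have large dimension, which would spoil the upper bound for the orbit space, so we cut it down: let $K$ be the barycentric subdivision of $R_m(M_i)$ and $M_{i+1}=K^{(n+3)}$. This is a regular $A$-complex, and $M_{i+1}/A$ is the $(n+3)$-skeleton of the CW complex $K/A$, so the inclusion induces an isomorphism $H_{n+2}(M_{i+1}/A)\cong H_{n+2}(R_m(M_i)/A)$. Let $t_{i+1}$ correspond to $t'$, and let $f_i\colon M_{i+1}\to M_i$ and $g_i\colon M_{i+1}\to M_i^{(n)}$ be the restrictions of $f$ and $g$. Then $f_i$ is equivariant, $(f_i)_*t_{i+1}=t_i$, and \eqref{eq:close} holds for $f_i,g_i$. In particular all $t_i$ are nonzero and all $M_i$ are nonempty.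

Let $Z=\varprojlim(M_i,f_i)$, a nonempty compactum by (D3), with the coordinatewise action of $A$, which is continuous because it is continuous in each coordinate. Put $X_i=M_i/A$ and $X=Z/A$.

\subsection{Proof of Theorem~\ref{thm:main}}

\emph{Step 1: $X=\varprojlim X_i$.} The natural map $X\to\varprojlim X_i$ is a continuous map of compacta, so it suffices to show that it is bijective. A point of $\varprojlim X_i$ is a sequence of orbits $O_i\subset M_i$ with $f_i(O_{i+1})\subset O_i$; the limit $\varprojlim O_i$ is nonempty by (D3), and its points map to the given point. If $z,z'\in Z$ have the same image, the sets $\{a\in A:a\cdot z_i=z'_i\}$ are nonempty and closed in the compact group $A$, and they decrease with $i$ because $f_i$ is equivariant. An element $a$ of their intersection satisfies $a\cdot z=z'$.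

\emph{Step 2: $\dim Z\le n$.} Use the metric $d(z,z')=\max_j2^{-j}d_j(z_j,z'_j)$, and let $h_i\colon Z\to M_i^{(n)}$, $h_i(z)=g_i(z_{i+1})$. Suppose that $h_i(z)=h_i(z')=y$. By \eqref{eq:close}, $y$ lies in a simplex of $M_i$ together with $z_i=f_i(z_{i+1})$, and in a simplex together with $z'_i$. By \eqref{eq:mesh}, $d_j(z_j,z'_j)<2\cdot2^{-i}$ for $j\le i$, while $2^{-j}d_j(z_j,z'_j)\le2^{-j}<2^{-i}$ for $j>i$. So each $h_i^{-1}(y)$ has diameter at most $2^{1-i}$. Every $y\in M_i^{(n)}$ has an open neighborhood whose preimage has diameter less than $2^{2-i}$: otherwise there are sequences $z^\nu,z'^\nu$ at distance at least $2^{2-i}$ whose images tend to $y$, and by compactness two points of $h_i^{-1}(y)$ at distance at least $2^{2-i}$. By (D2) these neighborhoods have a finite open refinement of order at most $n+1$ covering $M_i^{(n)}$. Its preimage under $h_i$ is a finite open cover of $Z$ of order at most $n+1$ by sets of diameter less than $2^{2-i}$. As $i$ is arbitrary, $\dim Z\le n$.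

\emph{Step 3: $\dim X\le n+3$.} Each $X_i$ is a finite CW complex of dimension at most $n+3$; apply (D2), (D3) and Step 1.

\emph{Step 4: $H^{n+3}(X;\mathbb Z)$ contains an element $\xi\ne0$ with $p\xi=0$.} The universal coefficient sequence
\[
0\to\operatorname{Ext}(H_{n+2}(X_i),\mathbb Z)\to H^{n+3}(X_i;\mathbb Z)\to\operatorname{Hom}(H_{n+3}(X_i),\mathbb Z)\to0
\]
is natural. For $i=0$ it gives $H^{n+3}(X_0;\mathbb Z)=\operatorname{Ext}(H_{n+2}(X_0),\mathbb Z)=\mathbb Z_p$; let $\xi_0$ be a generator. By naturality the pullback of $\xi_0$ to $X_i$ is its image under the first of the maps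
\[
\operatorname{Ext}(H_{n+2}(X_0),\mathbb Z)\to\operatorname{Ext}(H_{n+2}(X_i),\mathbb Z)\to\operatorname{Ext}(\langle t_i\rangle,\mathbb Z).
\]
The composition is induced by the homomorphism $\langle t_i\rangle\to\langle t_0\rangle=H_{n+2}(X_0)$, $t_i\mapsto t_0$, which is a surjection of \emph{finite} groups. On finite groups $\operatorname{Ext}(-,\mathbb Z)$ is naturally isomorphic to $\operatorname{Hom}(-,\mathbb Q/\mathbb Z)$, which turns surjections into injections. So the composition is injective, and $\xi_0$ has nonzero pullback to each $X_i$. (If $t_i$ had infinite order, $\operatorname{Ext}(\langle t_i\rangle,\mathbb Z)$ would be zero; this is why the lift in Proposition~\ref{prop:lift} had to be torsion.) By (D2), (D3) and Step 1, $H^{n+3}(X;\mathbb Z)=\varinjlim H^{n+3}(X_i;\mathbb Z)$, so the image $\xi$ of $\xi_0$ is nonzero, and $p\xi=0$.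

\emph{Step 5: conclusion.} By Step 4 with $C=\emptyset$, by (D1) and by Step 3, $n+3\le\dim_{\mathbb Z}X\le\dim X\le n+3$. The lower bound for $Z$ comes from the first inequality of \eqref{eq:yang}: with (D1) and Step 2,
\[
n+3=\dim_{\mathbb Z}X\le\dim_{\mathbb Z}Z+3\le\dim Z+3\le n+3 .
\]
So $\dim_{\mathbb Z}Z=\dim Z=n$. \qed

\subsection{Proof of Theorem~\ref{thm:complement}}\label{subsec:complement}

(i) By (D4) the coefficient sequences $0\to\mathbb Z\xrightarrow{\,p\,}\mathbb Z\to\mathbb Z_p\to0$ and $0\to\mathbb Z\to\mathbb Z[1/p]\to\mathbb Z_{p^\infty}\to0$ give exact sequences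
\begin{gather*}
H^{n+2}(X;\mathbb Z_p)\to H^{n+3}(X;\mathbb Z)\xrightarrow{\,p\,}H^{n+3}(X;\mathbb Z),\\
H^{n+2}(X;\mathbb Z_{p^\infty})\to H^{n+3}(X;\mathbb Z)\to H^{n+3}(X;\mathbb Z[1/p]),
\end{gather*}
whose first maps are the Bockstein homomorphisms. The class $\xi$ of Step 4 goes to zero in both right-hand groups: in the first because $p\xi=0$, in the second because that group is a $\mathbb Z[1/p]$-module and has no elements of order $p$. Since $\xi\ne0$, we get $H^{n+2}(X;G)\ne0$ for $G=\mathbb Z_p$ and $G=\mathbb Z_{p^\infty}$. For these $G$, \eqref{eq:yang} and (D1) give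
\[
n+2\le\dim_GX\le\dim_GZ+2\le\dim Z+2=n+2,
\]
so all inequalities are equalities.

(ii) Let $\dim_{\mathbb Z}Z=0$. For closed $C\subset Z$ the sequence $H^0(Z;\mathbb Z)\to H^0(C;\mathbb Z)\to H^1(Z,C;\mathbb Z)=0$ is exact, so every continuous map $C\to\mathbb Z$ extends over $Z$. Given a point $z$ in an open set $O\subset Z$, apply this to $C=\{z\}\cup(Z\setminus O)$ and the map equal to $0$ at $z$ and to $1$ on $Z\setminus O$; the zero set $V$ of an extension is clopen and $z\in V\subset O$. The orbit map $\pi\colon Z\to Z/A$ is open, because $\pi^{-1}\pi(V)=\bigcup_aa\cdot V$, so the image of a clopen set is open and compact, hence clopen. If $O'\subset Z/A$ is open and $\pi(z)\in O'$, take $V$ as above for $O=\pi^{-1}(O')$; then $\pi(z)\in\pi(V)\subset O'$. Thus $Z/A$ has a base of clopen sets, so $\dim Z/A=0$ by (D5). By (D1), and since $H^0(Z/A;\mathbb Z)\ne0$, we get $\dim_{\mathbb Z}Z/A=0\ne3$. A nonempty compactum has $\dim_{\mathbb Z}Z\ge0$, so together with Theorem~\ref{thm:main} this gives the last assertion. \qed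

\begin{thebibliography}{9}

\bibitem{Levin}
Michael Levin, \emph{On $p$-adic actions raising dimension by 2}, arXiv:1910.01476 (2019).

\end{thebibliography}
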